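# Playing on maximal disjoint families and the cellularity of $X_\delta$

**Theorem A (ZFC).** Let $X$ be a regular countably compact space such that player II has a winning strategy in $G^{\omega_1}_1(\mathcal C,\mathcal O_D)$. Then $c(X_\delta)\le 2^{\aleph_0}$.

The method gives more: games somewhat longer than $\omega_1$, and intersections of $\kappa$ open sets in place of $G_\delta$ sets. Call a space *initially $\kappa$-compact* if every open cover of size at most $\kappa$ has a finite subcover, and let $X_\kappa$ be the set $X$ with the topology generated by the intersections of at most $\kappa$ open sets.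

**Theorem B (ZFC).** Let $\kappa$ be an infinite cardinal and $\gamma<\kappa^+\cdot\omega$ (ordinal product). Let $X$ be regular and initially $\kappa$-compact, and suppose II has a winning strategy in $G^{\gamma}_1(\mathcal C,\mathcal O_D)$. Then $c(X_\kappa)\le 2^{\kappa}$.

Initially $\omega$-compact means countably compact, and $X_\omega=X_\delta$. So the case $\kappa=\omega$ of Theorem B says that Theorem A holds for all game lengths below $\omega_1\cdot\omega$.

Theorem A answers, positively and in ZFC, a question from Santi Spadaro's paper "Infinite games and chain conditions", arXiv:1507.02134 (2015). The question asks about compact spaces and, more generally, about countably compact ones. Most of the lecture is about Theorem A. Theorem B needs one further idea, and examples at the end show what each hypothesis does.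

## Cellularity, $G_\delta$ sets, and the game

All spaces are regular, compact spaces are Hausdorff, and we assume throughout that $X\ne\emptyset$.

**Definition (cellularity).** $c(X)$ is the supremum of the cardinalities of families of pairwise disjoint non-empty open subsets of $X$.

**Definition ($G_\delta$-modification).** $X_\delta$ is the set $X$ with the topology generated by the $G_\delta$ subsets of $X$. Since a finite intersection of $G_\delta$ sets is a $G_\delta$ set, the $G_\delta$ sets form a base of $X_\delta$.

Passing to $X_\delta$ can increase the cellularity. In the Cantor set $2^\omega$ every point is a $G_\delta$ set, so $(2^\omega)_\delta$ is discrete. Here $c(X)=\aleph_0$ and $c(X_\delta)=2^{\aleph_0}$.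

**Definition (the game).** $\mathcal C$ is the collection of all maximal families of pairwise disjoint non-empty open subsets of $X$, and $\mathcal O_D$ is the collection of all families of open sets whose union is dense in $X$. For an ordinal $\gamma$, the game $G^\gamma_1(\mathcal C,\mathcal O_D)$ has innings indexed by $\alpha<\gamma$. At inning $\alpha$ player I chooses $\mathcal U_\alpha\in\mathcal C$, and player II responds with some $U_\alpha\in\mathcal U_\alpha$. Player II wins the play if $\bigcup_{\alpha<\gamma}U_\alpha$ is dense in $X$; otherwise player I wins.

A family of pairwise disjoint non-empty open sets is in $\mathcal C$ exactly when its union is dense. A *strategy* $\sigma$ for II can be viewed as a function of I's moves alone, since II's earlier answers are determined by $\sigma$. So $\sigma(p^\frown\mathcal U)\in\mathcal U$ is defined for every $\alpha<\gamma$, every history $p\in{}^{\alpha}\mathcal C$, and every $\mathcal U\in\mathcal C$. When II wins on a space, meaning that II has a winning strategy, II also wins every longer game there: the union of the answers only grows.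

**Example 1.** A *$\pi$-base* of $Y$ is a family of non-empty open sets such that every non-empty open set contains one of them. If $Y$ has a $\pi$-base $\{B_\alpha:\alpha<\lambda\}$, then II wins $G_1^{\lambda}(\mathcal C,\mathcal O_D)$. At inning $\alpha$ player II picks a member of $\mathcal U_\alpha$ that meets $B_\alpha$, which exists because $\mathcal U_\alpha$ is maximal. The union of the answers meets every $B_\alpha$, so it is dense.

**Example 2.** Let $X=D\cup\{\infty\}$ be the one-point compactification of an infinite discrete set $D$. The singletons $\{d\}$, $d\in D$, form a $\pi$-base. If $|D|\le\aleph_1$, II wins the game of length $\omega_1$ by Example 1. If $|D|\ge\aleph_2$, player I wins by playing $\{\{d\}:d\in D\}$ at every inning: II collects at most $\aleph_1$ points of $D$, and any point of $D$ left over is an open set missed by II.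

## Spaces with a small $\pi$-base

We begin with a case that can be done by hand. The first lemma is the only place where the topological hypotheses on $X$ enter, and it is used again in the general proof.

**Lemma 1 (separation at a finite stage).** Let $X$ be regular and countably compact, and let $\{G_\xi:\xi\in I\}$ be pairwise disjoint non-empty $G_\delta$ sets. There are non-empty open sets $U_{\xi,0}\supseteq U_{\xi,1}\supseteq\cdots$ ($\xi\in I$) such that
$$\text{for all }\xi\ne\eta\text{ there is } n \text{ with } U_{\xi,n}\cap U_{\eta,n}=\emptyset.\tag{1}$$

*Proof.* Write $G_\xi=\bigcap_n O_{\xi,n}$ with $O_{\xi,n}$ open, and pick $x_\xi\in G_\xi$. By regularity choose, recursively in $n$, an open $U_{\xi,n}\ni x_\xi$ whose closure lies in $O_{\xi,n}\cap U_{\xi,n-1}$ (in $O_{\xi,0}$ if $n=0$). Then $\bigcap_n\overline{U_{\xi,n}}\subseteq G_\xi$.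

Let $\xi\ne\eta$ and suppose $U_{\xi,n}\cap U_{\eta,n}\neq\emptyset$ for all $n$. The sets $\overline{U_{\xi,n}\cap U_{\eta,n}}$ form a decreasing sequence of non-empty closed sets. By countable compactness they have a common point. It lies in $\bigcap_n\overline{U_{\xi,n}}\cap\bigcap_n\overline{U_{\eta,n}}\subseteq G_\xi\cap G_\eta=\emptyset$, a contradiction. $\square$

So a disjoint family of $G_\delta$ sets is turned into sequences of open sets, any two of which separate at some finite stage. To bound $c(X_\delta)$ we must show that there cannot be more than $2^{\aleph_0}$ such sequences.

**Proposition 2.** If a regular countably compact $X$ has a $\pi$-base $\mathcal B$ with $|\mathcal B|\le 2^{\aleph_0}$, then $c(X_\delta)\le2^{\aleph_0}$.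

*Proof.* Otherwise there are pairwise disjoint non-empty $G_\delta$ sets $G_\xi$ for $\xi<(2^{\aleph_0})^+$. Take $U_{\xi,n}$ as in Lemma 1, and choose $B_{\xi,n}\in\mathcal B$ with $B_{\xi,n}\subseteq U_{\xi,n}$. There are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ sequences $\langle B_{\xi,n}:n<\omega\rangle$, so two indices $\xi\neq\eta$ have the same one. Then $\emptyset\ne B_{\xi,n}\subseteq U_{\xi,n}\cap U_{\eta,n}$ for all $n$, contradicting (1). $\square$

In general the hypothesis of Theorem A gives a strategy and no $\pi$-base to count with. We need a substitute for "$U_{\xi,n}$ contains a member of a small family".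

## The bound $c(X)\le\aleph_1$ and Juhász's inequality

A sensible first move is to extract a cardinal inequality from the game and feed it into a theorem about $X_\delta$.

**Proposition 3.** If II wins $G_1^\gamma(\mathcal C,\mathcal O_D)$ on $Y$, then every family $\mathcal V$ of pairwise disjoint non-empty open subsets of $Y$ has $|\mathcal V|\le|\gamma|$.

*Proof.* Extend $\mathcal V$ to a maximal such family $\mathcal U$, and let I play $\mathcal U$ at every inning. II, following a winning strategy, chooses at most $|\gamma|$ members of $\mathcal U$, and their union is dense. A member of $\mathcal U$ that was not chosen would be a non-empty open set disjoint from this dense union. So all members are chosen, and $|\mathcal V|\le|\mathcal U|\le|\gamma|$. $\square$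

Hence the hypothesis of Theorem A gives $c(X)\le\aleph_1$. Juhász proved that $c(Y_\delta)\le2^{c(Y)}$ for every compact $Y$. For compact $X$ we conclude
$$c(X_\delta)\le 2^{\aleph_1}.$$
If $2^{\aleph_0}=2^{\aleph_1}$, this is the bound we want; under this hypothesis the answer to the question was already known to be positive. In ZFC, however, $2^{\aleph_1}$ may be larger than $2^{\aleph_0}$, and there the argument stops. No refinement of the second step alone can help. In the last section we shall see, under $2^{\aleph_0}=\aleph_1$ and $2^{\aleph_1}=\aleph_2$, a compact $X$ with $c(X)\le\aleph_1$ and $c(X_\delta)>2^{\aleph_0}$. Passing from the strategy to the number $c(X)$ discards too much, so the proof has to use the strategy itself.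

## Elementary submodels closed under $\kappa$-sequences

We set up the tool for a general infinite cardinal $\kappa$. For Theorem A, read $\kappa=\omega$.

For a regular uncountable cardinal $\theta$, $H(\theta)$ is the set of all sets whose transitive closure has size less than $\theta$. We fix $\theta$ so large that $2^\kappa<\theta$ and that the topology of $X$, all plays of the games we consider on open subspaces of $X$, and all strategies for them belong to $H(\theta)$, together with the sets of all such objects. Then statements such as "$\sigma$ is a winning strategy for II" are true if and only if they hold in $H(\theta)$. We write $M\prec H(\theta)$ when $M$ is an elementary submodel. "$X\in M$" means that $X$ and its topology are in $M$, and the ordinal $2^\kappa$ is regarded as the set of smaller ordinals.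

**Definition ($\kappa$-closed model).** A *$\kappa$-closed model* is an $M\prec H(\theta)$ with $2^\kappa\subseteq M$, $|M|=2^\kappa$ and ${}^\kappa M\subseteq M$.

**Lemma 4.** For every $a\in H(\theta)$ there is a $\kappa$-closed model $M$ with $a\in M$. Every $\kappa$-closed model has the following properties.

1. Every element of $H(\theta)$ definable in $H(\theta)$ from elements of $M$ is in $M$. In particular $\kappa,\kappa^+,2^\kappa\in M$.
2. If $D\in M$ and $|D|\le2^\kappa$, then $D\subseteq M$.
3. If $D\in M$, $|D|\le\kappa$ and $p:D\to M$, then $p\in M$.

*Proof.* By the Löwenheim–Skolem theorem take $M_0\prec H(\theta)$ of size $2^\kappa$ containing $\{a\}\cup 2^\kappa$. Given $M_\alpha$ of size $2^\kappa$, the set ${}^\kappa M_\alpha\subseteq H(\theta)$ has size $(2^\kappa)^\kappa=2^\kappa$, so there is $M_{\alpha+1}\prec H(\theta)$ of size $2^\kappa$ containing $M_\alpha\cup{}^\kappa M_\alpha$. At limits $\alpha<\kappa^+$ take unions. Unions of elementary chains are elementary, and the size stays $2^\kappa$. Let $M=\bigcup_{\alpha<\kappa^+}M_\alpha$. Since $\kappa^+\le2^\kappa$, $|M|=2^\kappa$. If $p:\kappa\to M$, then, as $\kappa^+$ is regular, the range of $p$ lies in some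 $M_\alpha$, and so $p\in M_{\alpha+1}\subseteq M$.

Property 1 is elementarity; note that $\kappa\in M$ because $\kappa<2^\kappa$ and $2^\kappa\subseteq M$. For property 2 with $D\neq\emptyset$, elementarity gives a surjection $f:2^\kappa\to D$ with $f\in M$. Each $d\in D$ is $f(\alpha)$ for some $\alpha\in2^\kappa\subseteq M$, so $d\in M$. For property 3 with $D\ne\emptyset$, elementarity gives a surjection $e:\kappa\to D$ with $e\in M$. Then $p\circ e\in{}^\kappa M\subseteq M$, and $p=\{(e(i),(p\circ e)(i)):i<\kappa\}$ is definable from $e$ and $p\circ e$. $\square$

Since every ordinal $\alpha<\kappa^+$ belongs to $2^\kappa\subseteq M$, property 3 says in particular that every sequence of elements of $M$ of length less than $\kappa^+$ belongs to $M$. Closure under $\kappa^+$-sequences cannot be expected: when $2^{\kappa^+}>2^\kappa$, there are more than $|M|$ functions from $\kappa^+$ to $\{0,1\}$. This will matter twice.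

## The trace of an open set on $M$

Take a $\kappa$-closed $M$ with $X\in M$. An open set $U$ outside $M$ is not visible to $M$. We want a set in $M$ that represents it.

**Definition ($M$-reduction).** Let $U\subseteq X$ be non-empty and open. An *$M$-reduction* of $U$ is a non-empty open $q\in M$ such that every non-empty open $q'\subseteq q$ with $q'\in M$ satisfies $q'\cap U\neq\emptyset$.

In words, $M$ cannot find an open piece of $q$ that misses $U$. Neither $q\subseteq U$ nor $U\subseteq q$ is required.

**Example 3 (small $\pi$-base).** If $X$ has a $\pi$-base of size at most $2^\kappa$, then by elementarity it has one, $\mathcal B$, with $\mathcal B\in M$, and $\mathcal B\subseteq M$ by Lemma 4. Each non-empty open $U$ contains some $B\in\mathcal B$, and this $B$ is an $M$-reduction of $U$. So $M$-reductions generalize the sets $B_{\xi,n}$ of Proposition 2.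

**Example 4 (a large cube).** Let $X=2^\lambda$ with $\lambda\in M$, $\lambda>2^\kappa$. For a finite partial function $s$ from $\lambda$ to $2$ let $[s]=\{f\in 2^\lambda:s\subseteq f\}$. Then $q=[s{\restriction}M]$ is an $M$-reduction of $[s]$, where $s{\restriction}M$ is the restriction of $s$ to $\operatorname{dom}(s)\cap M$. First, $s{\restriction}M$ is a finite set of elements of $M$, so $q\in M$. Next, let $q'\in M$ be non-empty open with $q'\subseteq q$. By elementarity there is $t\in M$ with $[t]\subseteq q'$. Then $t\supseteq s{\restriction}M$, and $\operatorname{dom}(t)\subseteq M$ because $\operatorname{dom}(t)\in M$ is finite. So $s$ and $t$ agree wherever both are defined, and $[t]\cap[s]\ne\emptyset$.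

In particular, if $\alpha\in\lambda\setminus M$, then the whole space $X$ is an $M$-reduction of both $\{f:f(\alpha)=0\}$ and $\{f:f(\alpha)=1\}$. Two disjoint open sets can have the same reduction.

**Example 5 (no reduction).** Let $X=D\cup\{\infty\}$ as in Example 2 with $|D|>2^\kappa$ and $D\in M$, and let $d\in D\setminus M$. Then $\{d\}$ has no $M$-reduction. Indeed, a non-empty open $q\in M$ contains by elementarity some $d'\in D\cap M$. The set $\{d'\}\subseteq q$ is open and in $M$, and it misses $\{d\}$ since $d\notin M$.

So reductions do not exist for free. In Example 5 with $\kappa=\omega$ player I wins the game of length $\omega_1$, as we saw in Example 2. The plan has two parts: a winning strategy for II forces reductions to exist, and reductions finish the proof. The second part needs care. The pigeonhole argument of Proposition 2 would find $\xi\ne\eta$ with the same reductions $\langle q_n:n<\omega\rangle$ of $U_{\xi,n}$ and of $U_{\eta,n}$, and Example 4 shows that this does not make $U_{\xi,n}\cap U_{\eta,n}$ non-empty. We shall instead compare an index $\xi\notin M$ with an index $\eta\in M$.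

## Answers that player I can force

The next lemma says that after any history, I can dictate II's answer inside some open set $V$.

**Lemma 5.** Let $Y\neq\emptyset$ and let $\sigma$ be a strategy for II in $G_1^\gamma(\mathcal C,\mathcal O_D)$ on $Y$. For every $p\in{}^\alpha\mathcal C$, $\alpha<\gamma$, there is a non-empty open $V\subseteq Y$ such that for every non-empty open $W\subseteq V$ there is $\mathcal U\in\mathcal C$ with $\sigma(p^\frown\mathcal U)=W$.

*Proof.* Let $\mathcal B$ be the set of non-empty open $W$ that are not of the form $\sigma(p^\frown\mathcal U)$ with $\mathcal U\in\mathcal C$; these are the sets that $\sigma$ never answers after $p$. If the lemma fails, every non-empty open $V$ contains a member of $\mathcal B$. By Zorn's lemma let $\mathcal U$ be a maximal pairwise disjoint subfamily of $\mathcal B$. A non-empty open set disjoint from $\bigcup\mathcal U$ would contain a member of $\mathcal B$, which could be added to $\mathcal U$. So there is no such open set, that is, $\mathcal U\in\mathcal C$. Now I may legally play $\mathcal U$ after $p$, and $\sigma(p^\frown\mathcal U)\in\mathcal U\subseteq\mathcal B$. But no set of the form $\sigma(p^\frown\mathcal U)$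 is in $\mathcal B$, a contradiction. $\square$

For instance, in Example 2 let $\sigma(p^\frown\{\{d\}:d\in D\})=\{d_0\}$. Then $V=\{d_0\}$ is as in the lemma, since its only non-empty subset is itself.

## A winning strategy produces reductions

From here until the proof of Theorem A is finished, $\kappa=\omega$, $X$ is as in Theorem A and $\sigma$ is a winning strategy for II in $G_1^{\omega_1}(\mathcal C,\mathcal O_D)$.

**Lemma 6.** Let $M$ be an $\omega$-closed model with $X,\sigma\in M$. Every non-empty open $U\subseteq X$, in $M$ or not, has an $M$-reduction.

*Proof.* Suppose $U$ has none. No non-empty open $q\in M$ is a reduction of $U$, so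
$$\text{every non-empty open } q\in M \text{ contains a non-empty open } q'\in M \text{ with } q'\cap U=\emptyset.\tag{2}$$
The purpose of the argument is to let I use (2) to steer $\sigma$ away from $U$ at every inning. We construct recursively moves $\mathcal U_\alpha\in\mathcal C\cap M$ of player I, $\alpha<\omega_1$, so that the answer $W_\alpha$ of $\sigma$ misses $U$.

At inning $\alpha$ the history is $p=\langle\mathcal U_\beta:\beta<\alpha\rangle$, a countable sequence of elements of $M$. By Lemma 4, property 3, $p\in M$. Lemma 5 provides a set $V$ for $p$. The property of $V$ stated there can be expressed in $H(\theta)$ with parameters $X,\sigma,p\in M$, so by elementarity there is such a $V\in M$. Apply (2) to $q=V$ to get a non-empty open $W_\alpha\subseteq V$ with $W_\alpha\in M$ and $W_\alpha\cap U=\emptyset$. By the choice of $V$ there is $\mathcal U\in\mathcal C$ with $\sigma(p^\frown\mathcal U)=W_\alpha$. All parameters are in $M$, so by elementarity there is such a family in $M$; call it $\mathcal U_\alpha$. This completes inning $\alpha$.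

In the resulting play of length $\omega_1$ player II follows $\sigma$ and picks the sets $W_\alpha$. They all miss the non-empty open set $U$, so their union is not dense, although $\sigma$ is winning. This is a contradiction. $\square$

The recursion takes place outside $M$, and the complete play need not belong to $M$. Only its proper initial segments must, and these are countable. This is why the length $\omega_1$ matches a model closed only under $\omega$-sequences.

## Proof of Theorem A

**Step 1: too many separated sequences.** Suppose $c(X_\delta)>2^{\aleph_0}$ and put $\mu=(2^{\aleph_0})^+$. Then there are at least $\mu$ pairwise disjoint non-empty open sets in $X_\delta$. Since the $G_\delta$ sets form a base of $X_\delta$, we can shrink these to pairwise disjoint non-empty $G_\delta$ sets $G_\xi$, $\xi<\mu$. Let $U_{\xi,n}$ be as in Lemma 1, so that (1) holds with $I=\mu$.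

**Step 2: an index outside $M$ and its reductions.** We now describe one of the sequences from inside a small model. By Lemma 4 take an $\omega$-closed $M$ containing $X$, its topology, $\sigma$ and $\langle U_{\xi,n}:\xi<\mu,\ n<\omega\rangle$. Then $\mu\in M$ as well. Since $|M|=2^{\aleph_0}<\mu$, we can fix $\xi\in\mu\setminus M$. By Lemma 6 let $q_n\in M$ be an $M$-reduction of $U_{\xi,n}$, for each $n<\omega$. Since $M$ is closed under $\omega$-sequences, $\langle q_n:n<\omega\rangle\in M$.

**Step 3: an index inside $M$.** We look for an index $\eta\in M$ that resembles $\xi$. Taking $q'=q_n$ in the definition of reduction gives $q_n\cap U_{\xi,n}\ne\emptyset$ for every $n$. So $\xi$ witnesses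
$$H(\theta)\models\exists\eta<\mu\ \forall n<\omega\ (q_n\cap U_{\eta,n}\neq\emptyset).$$
The parameters $\mu$, $\langle q_n\rangle$ and $\langle U_{\eta,n}\rangle$ are in $M$. By elementarity there is $\eta\in\mu\cap M$ with $q_n\cap U_{\eta,n}\ne\emptyset$ for all $n$. As $\xi\notin M$, $\eta\ne\xi$.

**Step 4: the two sequences never separate.** For each $n$ put $q_n'=q_n\cap U_{\eta,n}$. It is non-empty and open, it is contained in $q_n$, and it belongs to $M$ because $\eta\in M$. Since $q_n$ is an $M$-reduction of $U_{\xi,n}$,
$$\emptyset\neq q_n'\cap U_{\xi,n}\subseteq U_{\eta,n}\cap U_{\xi,n}\qquad\text{for every } n<\omega.$$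
This contradicts (1), and Theorem A is proved. $\blacksquare$

The two properties of a reduction are used one after the other. The set $q_n$ meets $U_{\xi,n}$, which lets elementarity find $\eta$; and every piece of $q_n$ in $M$ meets $U_{\xi,n}$, which is applied to the piece cut out by $U_{\eta,n}$. The second use requires $\eta\in M$, and this is how the difficulty of Example 4 is avoided.

## Feebly compact spaces

Countable compactness was used only in Lemma 1, to see that a decreasing sequence of non-empty open sets $W_n$ has $\bigcap_n\overline{W_n}\neq\emptyset$.

**Remark 7.** Theorem A holds for regular *feebly compact* spaces, those in which every locally finite family of non-empty open sets is finite; in particular it holds for pseudocompact Tychonoff spaces. To see this, let $W_0\supseteq W_1\supseteq\cdots$ be non-empty and open with $\bigcap_n\overline{W_n}=\emptyset$. Every point has a neighbourhood missing some $W_n$, and hence missing $W_m$ for all $m\ge n$. So $\{W_n:n<\omega\}$ is locally finite. It is also infinite, since otherwise the decreasing sequence would be eventually constant and $\bigcap_n\overline{W_n}$ would contain that constant non-empty set. So $X$ is not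 feebly compact.

A pseudocompact Tychonoff space is feebly compact. Given distinct non-empty open sets $W_n$ ($n<\omega$) forming a locally finite family, pick $x_n\in W_n$ and a continuous $f_n:X\to[0,n]$ with $f_n(x_n)=n$ that vanishes off $W_n$. By local finiteness $\sum_n f_n$ is continuous, and it is unbounded because $\sum_m f_m(x_n)\geq n$.

## Games longer than $\kappa^+$

We turn to Theorem B. For $\gamma\le\kappa^+$ the proof above adapts directly to $\kappa$-closed models. Suppose now that $\gamma>\kappa^+$, for instance $\kappa=\omega$ and $\gamma=\omega_1+1$. The recursion of Lemma 6 runs through the first $\kappa^+$ innings. At inning $\kappa^+$ the history has length $\kappa^+$, and a $\kappa$-closed model need not contain it. Then there is no reason for a suitable $V\in M$ to exist, and the recursion stops.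

What gets past this point is to look at what remains of the strategy. If II's first $\kappa^+$ answers all miss $U$, then the remaining $\gamma'$ innings have to make the union dense in $U$ on their own. So II wins the shorter game of length $\gamma'$ on the subspace $U$. Open sets with this property can be handled by induction, and by Proposition 3 a disjoint family of them has size at most $\kappa^+\le2^\kappa$, small enough to be contained in $M$.

If $\gamma=0$, II cannot win on a non-empty space, so let $\gamma>0$. Fix $X$ as in Theorem B. An open subset of an open subspace $Y\subseteq X$ is open in $X$. So an *$M$-reduction of $U$ in $Y$* is just an $M$-reduction $q$ of $U$ with $q\subseteq Y$. Every ordinal below $\kappa^+\cdot\omega$ has the form $\kappa^+\cdot n+\delta$ with $n<\omega$ and $\delta<\kappa^+$, and it belongs to every $\kappa$-closed model by Lemma 4.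

The first lemma isolates how far the recursion reaches.

**Lemma 8.** Let $M$ be a $\kappa$-closed model with $X\in M$, let $Y\in M$ be a non-empty open subset of $X$, and let $\sigma\in M$ be a strategy for II in $G_1^\gamma(\mathcal C,\mathcal O_D)$ on $Y$. If a non-empty open $U\subseteq Y$ has no $M$-reduction in $Y$, then there are moves $\langle\mathcal U_\alpha:\alpha<\min(\gamma,\kappa^+)\rangle$ of I such that all answers of $\sigma$ to them miss $U$.

*Proof.* By assumption every non-empty open $q\subseteq Y$ in $M$ contains a non-empty open $q'\in M$ with $q'\cap U=\emptyset$. We choose $\mathcal U_\alpha\in M$ recursively. At inning $\alpha<\min(\gamma,\kappa^+)$ the history $p=\langle\mathcal U_\beta:\beta<\alpha\rangle$ is a sequence of elements of $M$ of length less than $\kappa^+$, so $p\in M$ by Lemma 4. By Lemma 5 and elementarity there is $V\in M$ such that every non-empty open $W\subseteq V$ is $\sigma(p^\frown\mathcal U)$ for some legal move $\mathcal U$. Choose a non-empty open $W_\alpha\subseteq V$ with $W_\alpha\in M$ and $W_\alpha\cap U=\emptyset$, and then, by elementarity, a legal move $\mathcal U_\alpha\in M$ with $\sigma(p^\frown\mathcal U_\alpha)=W_\alpha$. $\square$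

**Lemma 9.** Let $M$ be a $\kappa$-closed model with $X\in M$, let $0<\gamma<\kappa^+\cdot\omega$, and let $Y\in M$ be a non-empty open subset of $X$ on which II wins $G_1^\gamma(\mathcal C,\mathcal O_D)$. Then every non-empty open $U\subseteq Y$ has an $M$-reduction in $Y$.

*Proof.* Write $\gamma=\kappa^+\cdot n+\delta$ with $\delta<\kappa^+$. We argue by induction on $n$, for all $Y$ and $\delta$ simultaneously. Since $Y,\gamma\in M$, by elementarity there is a winning strategy $\sigma\in M$ for II.

**Step 1: the case $\gamma\le\kappa^+$.** If $U$ had no $M$-reduction in $Y$, Lemma 8 would give a complete play of $\gamma$ innings in which all answers of $\sigma$ miss $U$. Their union is not dense, so $\sigma$ would not be winning. This settles $n=0$, and also $n=1$, $\delta=0$.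

**Step 2: the sets on which the rest of the game suffices.** Now let $\gamma>\kappa^+$. Then $n\ge1$ and $\gamma=\kappa^++\gamma'$ with $\gamma'=\kappa^+\cdot(n-1)+\delta$. Here $\gamma'>0$, and the lemma holds for $\gamma'$ by the induction hypothesis. Let $\mathcal W$ be the set of all non-empty open $W\subseteq Y$ such that II wins $G_1^{\gamma'}(\mathcal C,\mathcal O_D)$ on the subspace $W$. It is definable from $X$, $Y$ and $\gamma'$, so $\mathcal W\in M$. By elementarity there is a maximal pairwise disjoint subfamily $\mathcal V$ of $\mathcal W$ with $\mathcal V\in M$. By Proposition 3, $|\mathcal V|\le|\gamma|\le\kappa^+\le2^\kappa$. Hence $\mathcal V\subseteq M$ by Lemma 4, property 2.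

**Step 3: $U$ meets some $V\in\mathcal V$.** Here we use the induction hypothesis. Since $V\in M$ and II wins the game of length $\gamma'$ on $V$, the non-empty open set $U\cap V$ has an $M$-reduction $q$ in $V$. If $q'\subseteq q$ is non-empty, open and in $M$, then $q'\cap U\supseteq q'\cap(U\cap V)\ne\emptyset$. So $q$ is an $M$-reduction of $U$ in $Y$.

**Step 4: $U$ is disjoint from $\bigcup\mathcal V$.** We show that a missing reduction would put $U$ into $\mathcal W$. Suppose $U$ has no $M$-reduction in $Y$. Let $p$ be the sequence of $\kappa^+$ moves given by Lemma 8; all answers of $\sigma$ along $p$ miss $U$. It does not matter whether $p\in M$. We describe a strategy for II in the game of length $\gamma'$ on the subspace $U$.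

When I plays a maximal pairwise disjoint family $\mathcal U$ of non-empty open subsets of $U$, let $\mathcal U'$ be $\mathcal U$ together with the set $Y\setminus\overline U$ if this set is non-empty (closure in $Y$). The family $\mathcal U'$ is disjoint, and it is maximal in $Y$. Indeed, let $O\subseteq Y$ be non-empty and open. If $O$ meets $U$, then $O\cap U$ meets a member of $\mathcal U$. If not, then $O\cap\overline U=\emptyset$, so $O\subseteq Y\setminus\overline U$. Player II now lets $\sigma$, continuing after $p$ and II's earlier auxiliary moves, answer $\mathcal U'$. If the answer is in $\mathcal U$, II plays it. Otherwise II plays an arbitrary member of $\mathcal U$.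

At the end, $\sigma$ has been used for $\kappa^++\gamma'=\gamma$ innings on $Y$, so the union of all its answers is dense in $Y$. As $U$ is open, the part of this union inside $U$ is dense in $U$. The answers along $p$ miss $U$, and so does the answer $Y\setminus\overline U$. So that part is the union of the answers that lie in the families $\mathcal U$, and II has played all of these. Hence II wins on $U$, that is, $U\in\mathcal W$. But $U$ is non-empty and disjoint from $\bigcup\mathcal V$, so $\mathcal V\cup\{U\}$ contradicts the maximality of $\mathcal V$. Therefore $U$ has an $M$-reduction in $Y$. $\square$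

*Proof of Theorem B.* The argument follows the proof of Theorem A, with finite subsets of $\kappa$ in place of $n<\omega$.

**Step 1: separated families.** Suppose $c(X_\kappa)>2^\kappa$ and put $\mu=(2^\kappa)^+$. Intersections of at most $\kappa$ open sets form a base of $X_\kappa$. So there are pairwise disjoint non-empty sets $G_\xi=\bigcap_{i<\kappa}O_{\xi,i}$, $\xi<\mu$, with $O_{\xi,i}$ open. Pick $x_\xi\in G_\xi$ and open $U_{\xi,i}\ni x_\xi$ with $\overline{U_{\xi,i}}\subseteq O_{\xi,i}$. For non-empty finite $s\subseteq\kappa$ let $U_{\xi,s}=\bigcap_{i\in s}U_{\xi,i}$, a non-empty open set. We claim that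
$$\text{for all }\xi\ne\eta\text{ there is } s \text{ with } U_{\xi,s}\cap U_{\eta,s}=\emptyset.\tag{3}$$
Otherwise consider the sets $F_s=\overline{U_{\xi,s}\cap U_{\eta,s}}$. There are at most $\kappa$ of them. They have the finite intersection property, because $F_{s_1}\cap\dots\cap F_{s_k}\supseteq F_{s_1\cup\dots\cup s_k}\neq\emptyset$. Initial $\kappa$-compactness, applied to their complements, gives a common point $z$. From $s=\{i\}$ we get $z\in\overline{U_{\xi,i}}\cap\overline{U_{\eta,i}}\subseteq O_{\xi,i}\cap O_{\eta,i}$ for every $i<\kappa$. So $z\in G_\xi\cap G_\eta=\emptyset$, a contradiction.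

**Step 2: reductions and reflection.** Let $S$ be the set of non-empty finite subsets of $\kappa$. Take a $\kappa$-closed $M$ containing $X$, its topology and $\langle U_{\xi,s}:\xi<\mu,\ s\in S\rangle$. Then $\mu,S\in M$, and $S\subseteq M$ by Lemma 4. As $|M|<\mu$, fix $\xi\in\mu\setminus M$. By Lemma 9 with $Y=X$, each $U_{\xi,s}$ has an $M$-reduction $q_s$. Since $|S|=\kappa$, property 3 of Lemma 4 gives $\langle q_s:s\in S\rangle\in M$. For all $s\in S$ we have $q_s\cap U_{\xi,s}\ne\emptyset$. So by elementarity there is $\eta\in\mu\cap M$ with $q_s\cap U_{\eta,s}\neq\emptyset$ for all $s\in S$, and $\eta\ne\xi$ since $\xi\notin M$.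

**Step 3: contradiction.** For each $s\in S$ the set $q_s\cap U_{\eta,s}$ is a non-empty open subset of $q_s$ and belongs to $M$. So it meets $U_{\xi,s}$, and hence $U_{\eta,s}\cap U_{\xi,s}\ne\emptyset$ for every $s\in S$. This contradicts (3). $\blacksquare$

## Cubes, very long games, and spaces that are not countably compact

**Example 6 (the bound is attained).** The cube $2^\kappa$ is compact and has a base of size $\kappa$, so II wins already in $\kappa$ innings by Example 1. Every point is an intersection of $\kappa$ open sets, so $(2^\kappa)_\kappa$ is discrete with $2^\kappa$ points. For $\kappa=\omega$ this is the Cantor set.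

**Example 7 (a length that is too large).** Let $X$ be the one-point compactification of a discrete set of size $\mu=(2^\kappa)^+$. It has a $\pi$-base of size $\mu$, so II wins $G_1^\mu(\mathcal C,\mathcal O_D)$. Yet $c(X_\kappa)\ge c(X)=\mu>2^\kappa$. For $\kappa=\omega$ under CH we have $\mu=\omega_2$, so Theorem A fails for length $\omega_2$ under CH. For $\kappa=\omega$ and lengths in $[\omega_1\cdot\omega,(2^{\aleph_0})^+)$ these notes make no claim.

**Example 8 (countable compactness cannot be dropped in ZFC).** Assume CH. We construct a regular space on which II wins $G_1^{\omega_1}(\mathcal C,\mathcal O_D)$ although $c(X_\delta)>2^{\aleph_0}$.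

First we need uncountable sets $A_\xi\subseteq\omega_1$, $\xi<\omega_2$, with pairwise countable intersections. Extend a partition of $\omega_1$ into $\omega_1$ uncountable sets to a maximal family of uncountable sets with pairwise countable intersections. Suppose this family had size $\omega_1$, say $\{B_\alpha:\alpha<\omega_1\}$ without repetitions. For each $\alpha$ the set $B_\alpha\cap\bigcup_{\beta<\alpha}B_\beta$ is countable. So we can choose
$$x_\alpha\in B_\alpha\setminus\Big(\bigcup_{\beta<\alpha}B_\beta\cup\{x_\beta:\beta<\alpha\}\Big).$$
The set $\{x_\alpha:\alpha<\omega_1\}$ is uncountable and meets $B_\beta$ in a subset of the countable set $\{x_\alpha:\alpha\le\beta\}$. So it could be added to the family, contradicting maximality. Hence the maximal family has at least $\omega_2$ members, and we keep $\omega_2$ of them.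

Let $X=(\omega_1\times\omega)\cup\{p_\xi:\xi<\omega_2\}$. The points of $\omega_1\times\omega$ are isolated, and the basic neighbourhoods of $p_\xi$ are
$$N(\xi,\alpha,m)=\{p_\xi\}\cup\big((A_\xi\setminus\alpha)\times(\omega\setminus m)\big),\qquad\alpha<\omega_1,\ m<\omega.$$
For $\eta\neq\xi$ choose $\alpha'<\omega_1$ above the countable set $A_\xi\cap A_\eta$. Then $N(\eta,\alpha',0)$ is disjoint from $N(\xi,\alpha,m)$. So each $N(\xi,\alpha,m)$ is clopen. An isolated singleton $\{(\beta,k)\}$ is clopen as well, since $N(\xi,\beta+1,0)$ misses it for every $\xi$. So $X$ has a base of clopen sets, and any two points are separated by one of them. Thus $X$ is Hausdorff, zero-dimensional and regular.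

Every $N(\xi,\alpha,m)$ contains isolated points, so the $\omega_1$ isolated points are dense, and their singletons form a $\pi$-base. By Example 1, II wins $G_1^{\omega_1}(\mathcal C,\mathcal O_D)$. Finally $\bigcap_mN(\xi,0,m)=\{p_\xi\}$, so every point is a $G_\delta$ set. Therefore $X_\delta$ is discrete, and $c(X_\delta)=\omega_2>2^{\aleph_0}$.

## A compact space with $c(X)\le\omega_1$ and $c(X_\delta)\ge\omega_2>2^{\aleph_0}$

By Proposition 3 the game hypothesis implies $c(X)\le\omega_1$. We now show that it cannot be weakened to this consequence, even for compact spaces.

**Proposition 10.** Assume $2^{\aleph_0}=\aleph_1$ and $2^{\aleph_1}=\aleph_2$. There is a compact $X$ with $c(X)\le\omega_1$ and $c(X_\delta)\ge\omega_2>2^{\aleph_0}$.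

The space is made from a colouring $c:[\omega_2]^2\to\omega$ (the letter is not the cellularity here; it always has two arguments). Give $\omega+1$ its compact order topology, and let
$$X=\{f\in(\omega+1)^{\omega_2}:\min(f(\xi),f(\eta))\le c(\xi,\eta)\text{ for all }\xi<\eta<\omega_2\}.\tag{4}$$
The condition makes the $G_\delta$ sets $\{f\in X:f(\xi)=\omega\}$ pairwise disjoint, because all colours are finite. The difficulty is to keep $c(X)$ small, and not every colouring does so. If $c$ is bounded by $k$ on $[Z]^2$ for some $Z$ of size $\omega_2$, then the sets $\{f\in X:f(\xi)>k\}$, $\xi\in Z$, are pairwise disjoint, open, and non-empty (let $f$ be $\omega$ at $\xi$ and $0$ elsewhere). So $c$ must be unbounded in a strong sense.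

**Step 1: a colouring.** We construct $c:[\omega_2]^2\to\omega$ such that for any pairwise disjoint non-empty finite $b_\xi\subseteq\omega_2$ ($\xi<\omega_2$) and any $n<\omega$
$$\text{there are }\xi\neq\eta\text{ with } c(x,y)>n\text{ for all } x\in b_\xi,\ y\in b_\eta.\tag{5}$$

Every function from $\omega_1$ to $\omega_2$ is bounded, so $\omega_2^{\omega_1}\le\omega_2\cdot\omega_1^{\omega_1}=\omega_2\cdot2^{\omega_1}=\omega_2$. Hence we can list all families of $\omega_1$ pairwise disjoint non-empty finite subsets of $\omega_2$ as $\{\mathcal A_i:i<\omega_2\}$. We define $c(\cdot,\beta):\beta\to\omega$ by recursion on $\beta<\omega_2$. For $\beta<\omega_1$ it is constantly $0$. Let $\beta\ge\omega_1$, and let $\mathfrak F_\beta$ be the set of all *uncountable* families of the form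
$$\mathcal A_i^{n,b'}=\{a\in\mathcal A_i:c(x,y)>n\text{ for all }x\in a,\ y\in b'\},$$
where $i<\beta$, $\bigcup\mathcal A_i\subseteq\beta$, $n<\omega$, and $b'\subseteq\beta$ is finite, possibly empty, with all elements of $\bigcup\mathcal A_i$ below all elements of $b'$. Only values of $c$ below $\beta$ occur here, so $\mathfrak F_\beta$ is already determined. There are at most $\omega_1$ choices each for $i$ and $b'$, and countably many for $n$, so $|\mathfrak F_\beta|\le\omega_1$.

If $\mathfrak F_\beta=\emptyset$, let $c(\cdot,\beta)$ be constantly $0$. Otherwise list $\mathfrak F_\beta\times\omega$ as $\langle(\mathcal F_s,n_s):s<\omega_1\rangle$ so that each pair occurs $\omega_1$ times. Recursively pick $a_s\in\mathcal F_s$ disjoint from $\bigcup_{t<s}a_t$. This is possible: that union is countable, so only countably many members of the disjoint family $\mathcal F_s$ meet it, and $\mathcal F_s$ is uncountable. The sets $a_s$ are pairwise disjoint, so we may put $c(x,\beta)=n_s+1$ for $x\in a_s$ and $c(x,\beta)=0$ for all other $x<\beta$. As each pair $(\mathcal F,n)$ occurs $\omega_1$ times, with different sets $a_s$, we have arranged that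
$$\text{for all }\mathcal F\in\mathfrak F_\beta,\ n<\omega,\text{ uncountably many } a\in\mathcal F\text{ satisfy } c(x,\beta)>n\text{ for all } x\in a.\tag{6}$$

**Step 2: the colouring satisfies (5).** Let $b_\xi$ ($\xi<\omega_2$) and $n$ be given. We catch the first $\omega_1$ of these sets by the list and treat the elements of a much later set one at a time. Let $i$ be such that $\{b_\xi:\xi<\omega_1\}=\mathcal A_i$. Choose $\delta<\omega_2$ above $\omega_1$, above $i$, and above all elements of $\bigcup\mathcal A_i$. As the $b_\xi$ are disjoint, at most $\omega_1$ of them meet $\delta$. So there is $\eta$ with $\min b_\eta\ge\delta$. Let $b_\eta=\{\beta_0<\dots<\beta_k\}$. We show by induction on $j\le k+1$ that $\mathcal A_i^{n,\{\beta_0,\dots,\beta_{j-1}\}}$ is uncountable. For $j=0$ it is $\mathcal A_i$. If it is uncountable for some $j\le k$, then it belongs to $\mathfrak F_{\beta_j}$: we have $i<\delta\le\beta_j$ and $\bigcup\mathcal A_i\subseteq\delta\subseteq\beta_j$, and the elements $\beta_0,\dots,\beta_{j-1}$ are below $\beta_j$ and above all of $\bigcup\mathcal A_i$. By (6) uncountably many of its members $a$ also satisfy $c(x,\beta_j)>n$ for all $x\in a$, and these form $\mathcal A_i^{n,\{\beta_0,\dots,\beta_j\}}$.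 For $j=k+1$ the family is non-empty, so it contains some $b_\xi$ with $\xi<\omega_1$. Then $c(x,y)>n$ for all $x\in b_\xi$, $y\in b_\eta$, and $\xi\ne\eta$ because $b_\xi\subseteq\delta$ while $b_\eta\cap\delta=\emptyset$.

**Step 3: $X$ is compact and $c(X_\delta)\ge\omega_2$.** Let $X$ be as in (4) for this colouring. The condition for $\xi,\eta$ fails exactly when $f(\xi)$ and $f(\eta)$ both lie in the open set $(c(\xi,\eta),\omega]$. So $X$ is closed in the compact space $(\omega+1)^{\omega_2}$, and $X$ is compact Hausdorff. Note that lowering values of an $f\in X$ keeps it in $X$. The sets
$$G_\xi=\{f\in X:f(\xi)=\omega\}=\bigcap_{m<\omega}\{f\in X:f(\xi)\ge m\}$$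
are $G_\delta$ sets. They are non-empty: take $\omega$ at $\xi$ and $0$ elsewhere. They are pairwise disjoint, since $f(\xi)=f(\eta)=\omega$ would violate $\min(f(\xi),f(\eta))\le c(\xi,\eta)<\omega$. So $c(X_\delta)\ge\omega_2>\omega_1=2^{\aleph_0}$.

**Step 4: $c(X)\le\omega_1$.** Suppose there are pairwise disjoint non-empty open sets $O_\xi$, $\xi<\omega_2$. Shrinking them, we may assume
$$O_\xi=\{f\in X:f(x)\in P_\xi(x)\text{ for all }x\in d_\xi\},$$
with $d_\xi\subseteq\omega_2$ finite and each $P_\xi(x)$ of the form $\{k\}$ or $[m,\omega]$, where $k,m<\omega$. Take any $f\in O_\xi$ and lower it: let $f_\xi(x)=\min P_\xi(x)$ for $x\in d_\xi$ and $f_\xi(x)=0$ otherwise. Then $f_\xi\in O_\xi$, and all its values are finite.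

By the $\Delta$-system lemma we may pass to $\omega_2$ indices with $d_\xi=r\cup b_\xi$, where the $b_\xi$ are pairwise disjoint and disjoint from $r$. There are only countably many possibilities for $P_\xi{\restriction}r$ and for the largest value of $f_\xi$. So, thinning out again, we may assume that $P_\xi{\restriction}r$ and $f_\xi{\restriction}r$ do not depend on $\xi$, and that all values of all $f_\xi$ are at most some fixed $n<\omega$. If $b_\xi=\emptyset$ for two indices, then the corresponding sets $O_\xi$ contain the same $f_\xi$, which is impossible as they are disjoint. So, discarding at most one index, all $b_\xi$ are non-empty.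

Apply (5), after re-indexing, to get $\xi\neq\eta$ with $c(x,y)>n$ for all $x\in b_\xi$, $y\in b_\eta$. Let $g=f_\xi$ on $r\cup b_\xi$, $g=f_\eta$ on $r\cup b_\eta$, and $g=0$ elsewhere; the two prescriptions agree on $r$. We check that $g\in X$ by looking at all pairs of coordinates. Pairs inside $r\cup b_\xi$ satisfy the inequality in (4) because $f_\xi\in X$, and pairs inside $r\cup b_\eta$ because $f_\eta\in X$. For $x\in b_\xi$ and $y\in b_\eta$ we have $\min(g(x),g(y))\le n<c(x,y)$. In every other pair one value of $g$ is $0$. So $g\in X$. Since $g$ agrees with $f_\xi$ on $d_\xi$ and with $f_\eta$ on $d_\eta$, we get $g\in O_\xi\cap O_\eta=\emptyset$, a contradiction. Hence $c(X)\le\omega_1$. $\blacksquare$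

By Theorem A, II has no winning strategy in $G_1^{\omega_1}(\mathcal C,\mathcal O_D)$ on this $X$. So, under these cardinal assumptions, the existence of a winning strategy is strictly stronger than $c(X)\le\omega_1$ for compact spaces, and Theorem A depends on the difference.
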